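
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A near-linear-time 3-approximation of the min-radius of a directed graph}


\begin{abstract}
The min-distance of two vertices of a directed graph is the smaller of the two directed distances between them, and the min-radius $R$ is the least $D$ such that some vertex has min-distance at most $D$ to every vertex. We give a randomized algorithm that finds a vertex of min-eccentricity at most $3R$ in time $O((n+m)\log^{11}n)$, for arbitrary nonnegative real weights. The algorithm never gives a wrong answer; with polynomially small probability it aborts. The method is to treat the relation ``$x$ reaches $y$ within $D$, but $y$ does not reach $x$ within $2D$'' as an approximate topological order, to estimate ranks in this order with polylogarithmically many random pivots, and to cut the graph recursively at a rank, keeping nested layers of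 padding around each cut. Variants approximate all min-eccentricities within $4+\xi$, the smallest min-eccentricity in a prescribed vertex set within $4$, and the min-diameter within $3$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G=(V,E)$ be a directed graph with $n=|V|\ge 2$ vertices, $m=|E|$ edges and nonnegative real edge weights. Let $d(u,v)$ be the length of a shortest path from $u$ to $v$, with $d(u,v)=\infty$ if there is none. The \emph{min-distance} of $u$ and $v$ is $d_{\min}(u,v)=\min(d(u,v),d(v,u))$. The \emph{min-eccentricity} of $v$, the \emph{min-radius} and the \emph{min-diameter} of $G$ are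
\[
\varepsilon(v)=\max_{u\in V}d_{\min}(v,u),\qquad R=\min_{v\in V}\varepsilon(v),\qquad \Delta=\max_{u,v\in V}d_{\min}(u,v).
\]
Thus a vertex of small min-eccentricity is close to every vertex, provided one may choose, for each vertex separately, whether to travel to it or from it.

If distances were symmetric, the triangle inequality would give $\varepsilon(v)\le 2R$ for \emph{every} vertex $v$, so approximating the radius would be trivial. Min-distances satisfy no triangle inequality. If $n\ge3$ and the edges of $G$ are $c\to x$ for all $x\ne c$, each of weight $1$, then $\varepsilon(c)=1$, while every other vertex has min-eccentricity $\infty$. An approximate center really has to be searched for, and the obvious search computes shortest paths from and to all $n$ vertices.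

A \emph{$3$-approximation} of the min-radius is an algorithm that outputs a vertex $v$ with $\varepsilon(v)\le 3R$. The factor $3$ is natural. If $\varepsilon(c)\le D$, and $y$ is a vertex with $d(c,y)\le 2D$ and $d(y,c)\le 2D$, then going through $c$ shows $\varepsilon(y)\le 3D$; so it suffices to find a vertex that is close to $c$ in both directions. The following was known. A $3$-approximation of the min-radius, and likewise of the min-diameter, can be computed in $\tilde O(m\sqrt n)$ time (Dalirrooyfard et al.); a $4$-approximation of either can be computed in near-linear time, that is, in $\tilde O(n+m)$ time (Chechik and Zhang); and there is a randomized near-linear-time $3$-approximation of the min-diameter. Here $\tilde O$ hides factors polylogarithmic in $n$. Whether the min-radius has a near-linear-time $3$-approximation was posed as an open problem; see Kirkpatrick~\cite{Kir}. We show that it does.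

\subsection{Results}

Our model is a RAM that adds and compares edge weights in $O(1)$ time, does arithmetic on $O(\log n)$-bit integers in $O(1)$ time, and draws a uniform element of $\{1,\dots,N\}$, $N\le n$, in $O(1)$ time.

\begin{theorem}\label{thm:main}
For every constant $\kappa\ge 1$ there is a randomized algorithm that, on every digraph with arbitrary nonnegative real weights, always runs in time $O((n+m)\log^{11}n)$. With probability $O(n^{-\kappa})$ it aborts. If it does not abort, it outputs a vertex $v$ with $\varepsilon(v)\le 3R$ together with $\varepsilon(v)$, or reports $R=\infty$. Its output is never wrong. Repetition until no abort occurs gives a Las Vegas algorithm with expected time $\tilde O(n+m)$.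
\end{theorem}

\begin{theorem}\label{thm:ext}
In the same model and with the same kind of guarantee, the following hold. (For the approximation in (a) we also multiply reals, and in (c) one real may have to be halved to write down the output.)
\begin{enumerate}
\item[(a)] Given $D\ge 0$, in time $O((n+m)\log^{7}n)$ every vertex $x$ can be correctly labeled ``$\varepsilon(x)>D$'' or ``$\varepsilon(x)\le 4D$''. Hence, for weights in $\{0\}\cup[1,M]$ and $0<\xi\le 1$ with $\xi^{-1}\log(nM)\le n^{O(1)}$, all min-eccentricities can be $(4+\xi)$-approximated in time $\tilde O((n+m)\,\xi^{-1}\log (nM))$.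
\item[(b)] Given a nonempty set $S\subseteq V$, a vertex $v\in S$ with $\varepsilon(v)\le 4\min_{x\in S}\varepsilon(x)$ can be found in time $O((n+m)\log^{11}n)$.
\item[(c)] The min-diameter can be $3$-approximated in time $O((n+m)\log^{11}n)$, for arbitrary nonnegative real weights and without error.
\end{enumerate}
\end{theorem}

We do not determine whether a factor below $3$ can be achieved for the min-radius in near-linear time, and we give no deterministic algorithm. For context only: Abboud, Vassilevska Williams and Wang~\cite{AVW} showed that, under the Hitting Set Conjecture, no $(2-\delta)$-approximation of the min-radius runs in truly subquadratic time. Under that conjecture the best near-linear-time factor therefore lies in $[2,3]$.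

\subsection{The idea, with a single pivot}\label{sec:idea}

Fix a threshold $D\ge 0$ and call $c$ a \emph{$D$-center} if $\varepsilon(c)\le D$. We want a vertex with $\varepsilon\le 3D$, or a proof that there is no $D$-center. Pick a vertex $w$ and compute all distances from and to $w$. If $\varepsilon(w)\le 3D$, we are done. Suppose not, and let $c$ be a $D$-center. As noted above, $d(c,w)$ and $d(w,c)$ cannot both be at most $2D$. But one of them is at most $D$. So $c$ stands in a definite position relative to $w$: with
\[
x\prec y\iff d(x,y)\le D\ \text{ and }\ d(y,x)>2D ,
\]
either $c\prec w$ or $w\prec c$. Let $A=\{x:x\prec w\}$, $B=\{x:w\prec x\}$, and let $U$ consist of the remaining, \emph{undecided} vertices (including $w$). All $D$-centers lie in $A\cup B$. Two facts suggest a divide-and-conquer.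
\begin{itemize}
\item If $y\in A$ and $u\in B$, then $d(y,u)\le d(y,w)+d(w,u)\le 2D$. So when we look for an output vertex in $A$, the vertices of $B$ are taken care of.
\item No path of length at most $D$ leads from $z\in B$ to $y\in A$: otherwise $d(z,w)\le d(z,y)+d(y,w)\le 2D$, contradicting $w\prec z$.
\end{itemize}
So one would like to search for centers in $A$ after deleting $B$, and for centers in $B$ after deleting $A$. The undecided vertices spoil this. They must be kept on both sides, and, worse, short paths to them may use deleted vertices.

\begin{example}\label{ex:five}
Let $D=2$, and let $G$ have vertices $c,w,z,y,u$ and edges $c\to z$ and $z\to y$ of weight $1$, and $c\to w$, $w\to z$, $c\to u$ of weight $2$. Then $\varepsilon(c)=2$, while $\varepsilon(w)=\infty$ because of $u$. We have $c\prec w\prec z$, and $y,u$ are undecided ($d(w,y)=3$). So $A=\{c\}$, $B=\{z\}$, $U=\{w,y,u\}$. The only edge at $y$ is $z\to y$, so every path from $c$ to $y$, in particular the short path $c\to z\to y$, passes through $B$. After deletion of $B$ the vertex $y$ is isolated, and nothing shows any longer that $c$ is a center.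
\end{example}

The remedy is padding. Put $L_0=A$, $L_1=A\cup U$, $L_2=V$. By the second fact, a path of length at most $D$ between two vertices of $L_0$ avoids $B$ (every vertex on it reaches the end of the path within $D$), so it stays in $L_1$; and a path between vertices of $L_1$ of course stays in $L_2$. By the first fact, a vertex of $L_0$ is within $2D$ of everything outside $L_1$. So for $t=0,1$,
\begin{center}
\emph{short paths between vertices of $L_t$ stay in $L_{t+1}$, and vertices of $L_t$ are\\ within min-distance $2D$ of all vertices outside $L_{t+1}$.}
\end{center}
With one pivot, one step through the undecided vertices already leads to the whole graph and nothing is gained. The point of the proof is that with many pivots $w_1,\dots,w_K$ such a step is cheap. Replace ``before or after $w$'' by the rank $r(v)$, the number of $k$ with $w_k\prec v$, and suppose that every vertex is undecided with respect to at most $j$ pivots, where $j$ is much smaller than $K$. Then the rank cannot drop by more than $j$ along a path of length at most $D$ (Lemma~\ref{lem:rank}), and the layers ``$r(v)\le i+tj$'', $t=0,1,2,\dots$, have the two properties above. Each layer costs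 only $j$ of the $K$ ranks, and there is room for many of them.

Three things remain to be arranged. \emph{Few undecided pivots:} if some $y$ is undecided with respect to many pivots, then we test $y$ itself; if the test fails, all candidates undecided with respect to $y$ can be discarded, and these are many. \emph{Balance:} pivots are drawn from the current candidates, and a relation without $2$-cycles cannot have most candidates before most pivots. \emph{Total size:} a vertex goes to both sides only if its rank is close to the cut $i$; since $i$ may be chosen among $K/2$ values, some choice duplicates very little.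

Section~\ref{sec:order} develops the approximate order. Section~\ref{sec:proc} describes the procedure for a given threshold $D$; Sections~\ref{sec:correct}, \ref{sec:time} and~\ref{sec:abort} treat its correctness, running time and probability of aborting. Section~\ref{sec:threshold} removes the threshold and proves Theorem~\ref{thm:main}. Section~\ref{sec:ext} proves Theorem~\ref{thm:ext}.

\subsection{Conventions}

We remove self-loops and all but the lightest of parallel edges in $O(n+m)$ time; so $m\le n^2$. The functions $\varepsilon$ and $d_{\min}$ always refer to $G$. For an induced subgraph $H$ of $G$, $d_H$ is the distance in $H$; clearly $d_H\ge d$. The only external tool is Dijkstra's algorithm with a binary heap, which computes all distances from a vertex (or, after reversal of the edges, to a vertex) in $O((n'+m')\log n)$ time on a graph with $n'\le n$ vertices and $m'$ edges.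

\section{An approximate order}\label{sec:order}

\subsection{The relation}

In this section $H$ is a digraph with nonnegative weights, $d=d_H$, and $D\ge 0$. Put
\[
x\prec y\iff d(x,y)\le D\ \text{ and }\ d(y,x)>2D .
\]
Vertices $x,y$ are \emph{comparable} if $x\prec y$ or $y\prec x$. Reversal of all edges reverses $\prec$. The relation need not be transitive; what replaces transitivity is item (3) below, and the constant $2$ in the definition is what makes (3) true.

\begin{lemma}\label{lem:rel}
\begin{enumerate}
\item[(1)] Never both $x\prec y$ and $y\prec x$. In particular $x$ is incomparable to itself.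
\item[(2)] If $y\prec w\prec u$, then $d(y,u)\le 2D$.
\item[(3)] If $d(z,y)\le D$, then there is no $w$ with $y\prec w\prec z$.
\item[(4)] If $x,y$ are incomparable and $\min(d(x,y),d(y,x))\le D$, then [$d(x,y)\le D$ and $d(y,x)\le 2D$] or [$d(y,x)\le D$ and $d(x,y)\le 2D$].
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Otherwise $d(x,y)\le D$ and $d(x,y)>2D$. (2) This is the triangle inequality. (3) If $y\prec w\prec z$, then $d(z,w)\le d(z,y)+d(y,w)\le 2D$, contradicting $w\prec z$. (4) If $d(x,y)\le D$, then $x\not\prec y$ forces $d(y,x)\le 2D$; if $d(y,x)\le D$, then $y\not\prec x$ forces $d(x,y)\le 2D$.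
\end{proof}

\subsection{Ranks}

Let $w_1,\dots,w_K\in V(H)$ be \emph{pivots}, repetitions allowed. For $v\in V(H)$ put
\[
\mathcal R(v)=\{k:w_k\prec v\},\qquad \mathcal L(v)=\{k:v\prec w_k\},\qquad r(v)=|\mathcal R(v)|,\qquad \ell(v)=|\mathcal L(v)| ,
\]
and $a(v)=K-r(v)-\ell(v)$. By Lemma~\ref{lem:rel}(1) the sets $\mathcal R(v)$ and $\mathcal L(v)$ are disjoint, so $a(v)\ge0$ is the number of $k$ such that $w_k$ is incomparable to $v$. We call $r(v)$ the \emph{rank} of $v$ and $a(v)$ its \emph{ambiguity}. Edge reversal exchanges $r$ and $\ell$.

\begin{lemma}\label{lem:rank}
\begin{enumerate}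
\item[(1)] If $d(z,y)\le D$, then $r(z)\le r(y)+a(y)$ and $\ell(y)\le \ell(z)+a(z)$.
\item[(2)] If $\ell(y)+r(u)>K$, then $d(y,u)\le 2D$.
\item[(3)] If $a(x)=0$ and $r(x)\le i<r(w_k)$, then $x\prec w_k$. If $a(x)=0$ and $\ell(x)\le i<\ell(w_k)$, then $w_k\prec x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) By Lemma~\ref{lem:rel}(3), $\mathcal R(z)\cap\mathcal L(y)=\emptyset$, so $r(z)+\ell(y)\le K$. Inserting $K=r(y)+\ell(y)+a(y)$ gives the first inequality, and $K=r(z)+\ell(z)+a(z)$ gives the second.

(2) Some $k$ lies in $\mathcal L(y)\cap\mathcal R(u)$, that is, $y\prec w_k\prec u$. Apply Lemma~\ref{lem:rel}(2).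

(3) Since $a(x)=0$, $x$ and $w_k$ are comparable. In the first statement, if $w_k\prec x$, then $d(w_k,x)\le D$ and (1) gives $r(w_k)\le r(x)+a(x)\le i$, a contradiction. In the second, if $x\prec w_k$, then $d(x,w_k)\le D$ and (1) gives $\ell(w_k)\le\ell(x)+a(x)\le i$, a contradiction.
\end{proof}

Item (1) says that ranks are almost monotone along short paths, item (2) that a large difference in rank bounds a distance. To obtain balanced cuts we also need to know that the ranks of the pivots themselves are spread out: if the pivots were distinct and linearly ordered by $\prec$, exactly $i+1$ of them would have rank at most $i$, for $0\le i<K$. The next lemma is the approximate version.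

\begin{lemma}\label{lem:spread}
Suppose $a(w_k)\le j$ for all $k$. Then for every integer $i\ge 0$ at most $i+4j$ indices $k$ have $r(w_k)\le i$, and at most $i+4j$ indices $k$ have $\ell(w_k)\le i$.
\end{lemma}

\begin{proof}
By edge reversal it suffices to treat $r$. Let $Q=\{k:r(w_k)\le i\}$, assume $Q\neq\emptyset$, choose $k\in Q$ with $r(w_k)$ maximal, and let $O=\{k'\in Q:w_k\prec w_{k'}\}$, $o=|O|$. We claim that $o\le 3j$. The reason is that, if $O$ were larger, an element late within $O$ would have rank larger than $r(w_k)$.

Let $o\ge 1$. Each $k'\in O$ has at least $o-j$ indices $k''\in O$ with $w_{k''}$ comparable to $w_{k'}$. So there are at least $o(o-j)$ ordered pairs $(k'',k')\in O^2$ with comparable pivots, and exactly half of them satisfy $w_{k''}\prec w_{k'}$. Hence some $k'\in O$ has $|\mathcal R(w_{k'})\cap O|\ge (o-j)/2$. Since $d(w_k,w_{k'})\le D$, Lemma~\ref{lem:rel}(3) gives $\mathcal R(w_k)\cap\mathcal L(w_{k'})=\emptyset$; so all but at most $a(w_{k'})\le j$ elements of $\mathcal R(w_k)$ lie in $\mathcal R(w_{k'})$. By Lemma~\ref{lem:rel}(1), $O\cap\mathcal R(w_k)=\emptyset$. Therefore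
\[
r(w_{k'})\ \ge\ r(w_k)-j+\frac{o-j}{2} .
\]
As $k'\in Q$, maximality gives $r(w_{k'})\le r(w_k)$, so $o\le 3j$.

Every index of $Q$ lies in $O$, or in $\mathcal R(w_k)$, or belongs to a pivot incomparable to $w_k$. Hence $|Q|\le 3j+r(w_k)+j\le i+4j$.
\end{proof}

\begin{lemma}\label{lem:heavy}
Let $W\subseteq V(H)$ be nonempty and $\gamma>0$. Call $w\in W$ \emph{up-heavy} if $|\{x\in W:x\prec w\}|>(1-\gamma)|W|$ and \emph{down-heavy} if $|\{x\in W:w\prec x\}|>(1-\gamma)|W|$. Fewer than $2\gamma|W|$ elements of $W$ are up-heavy, and fewer than $2\gamma|W|$ are down-heavy.
\end{lemma}

\begin{proof}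
Let $Q$ be the set of up-heavy elements; we may assume $q=|Q|>0$. By Lemma~\ref{lem:rel}(1) at most $q(q-1)/2$ ordered pairs in $Q$ are related by $\prec$, so some $w\in Q$ has at most $(q-1)/2$ predecessors in $Q$ and hence fewer than $(|W|-q)+q/2=|W|-q/2$ predecessors in $W$. Thus $(1-\gamma)|W|<|W|-q/2$, that is, $q<2\gamma|W|$. Edge reversal gives the other claim.
\end{proof}

\section{The procedure for a given threshold}\label{sec:proc}

\subsection{Nodes and the test}

We fix $D\ge 0$. The procedure maintains a family of subproblems, each of which is a chain of layers as in Section~\ref{sec:idea}.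

\begin{definition}
A \emph{node} of depth $\delta$ is a chain $L_0\subseteq L_1\subseteq\dots\subseteq L_s\subseteq V$, where $s=s_0-2\delta$ and $s_0$ is fixed below. Its graph is $H=G[L_s]$, and its \emph{candidates} are the elements of $W=L_0$. Inside a node, $\prec$, $r$, $\ell$, $a$ refer to $H$ and $D$.
\end{definition}

The candidates are the vertices that may still be $D$-centers. The following two properties will hold for all nodes.
\begin{itemize}
\item[\textbf{(P)}] For every $D$-center $c\in L_0$, every $0\le t<s$ and every $y\in L_t$, the graph $G[L_{t+1}]$ contains a path of length at most $D$ from $c$ to $y$ or from $y$ to $c$.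
\item[\textbf{(F)}] For every $0\le t<s$, $y\in L_t$ and $u\in V\setminus L_{t+1}$: $d_{\min}(y,u)\le 2D$.
\end{itemize}

For $y\in L_{s-2}$ we say that \textbf{Test$(y)$ passes} if $\min(d_H(y,u),d_H(u,y))\le 3D$ for all $u\in L_{s-1}$. The test concerns only distances in $H$, so it is cheap when $H$ is small. Two layers around $y$ are what makes it meaningful:

\begin{lemma}\label{lem:test}
Let a node with $s\ge 2$ satisfy (P) and (F), and let $y\in L_{s-2}$. If Test$(y)$ passes, then $\varepsilon(y)\le 3D$. If it fails, every $D$-center $c\in L_0$ is comparable to $y$.
\end{lemma}

\begin{proof}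
Suppose the test passes. For $u\in L_{s-1}$ it gives $d_{\min}(y,u)\le 3D$, since $d\le d_H$. For $u\notin L_{s-1}$, (F) with $t=s-2$ gives $d_{\min}(y,u)\le 2D$.

Now let $c\in L_0$ be a $D$-center incomparable to $y$; we show that the test passes. By (P) with $t=s-2$, $\min(d_H(c,y),d_H(y,c))\le D$, so by Lemma~\ref{lem:rel}(4) both $d_H(c,y)$ and $d_H(y,c)$ are at most $2D$. For $u\in L_{s-1}$, (P) with $t=s-1$ gives $d_H(c,u)\le D$ or $d_H(u,c)\le D$. In the first case $d_H(y,u)\le d_H(y,c)+d_H(c,u)\le 3D$, in the second $d_H(u,y)\le d_H(u,c)+d_H(c,y)\le 3D$.
\end{proof}

So a failed test allows us to discard all candidates incomparable to $y$, and to say of every remaining one on which side of $y$ it lies.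

\subsection{Parameters}

Let $\kappa\ge 1$ be constant and
\begin{gather*}
\lambda=\lceil\log_2 n\rceil,\quad \gamma=\tfrac1{100},\quad h=100\lambda,\quad s_0=2h+2,\quad j=\lceil\kappa+5\rceil\lambda,\quad K=8s_0jh,\\
\eta=\frac{j}{6K}=\frac1{48s_0h},\qquad P=48s_0h\lambda+1,\qquad I=\{K/4,\dots,3K/4-1\}.
\end{gather*}
Here $h$ bounds the depth, $j$ is the ambiguity that we tolerate, $K$ is the number of pivots, $P$ bounds the number of phases, and $I$ is the set of ranks at which we may cut. The candidate set of a node is to shrink by a factor at most $1-\gamma$ when passing to a child, and by a factor at most $1-\eta$ when candidates are discarded. We have $K=O(\log^3n)$, $P=O(\log^3 n)$, $8\mid K$, $K\ge 32j$, $\eta\le\gamma$, $|I|=K/2$, and $i\in I$ if and only if $K-1-i\in I$. For $U\subseteq V$ let $\mu(U)=\sum_{v\in U}(1+\deg_Gv)$, where $\deg_G$ is in-degree plus out-degree in $G$. For a node $N$ put $\mu(N)=\mu(L_s)$; this is at least $|V(H)|+|E(H)|$.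

\subsection{Phases and rounds}\label{sec:rounds}

The procedure has one replaceable part, a routine \textbf{Examine$(y)$}, which is called for certain $y\in L_{s-2}$ when the distances $d_H(y,\cdot)$ and $d_H(\cdot,y)$ are known. It may record information about vertices, and it may stop the whole procedure with an output. For the min-radius it is simply this: \emph{if Test$(y)$ passes, stop and output $y$.} In Section~\ref{sec:ext} we use other routines. We require only that Examine$(y)$ takes time $O(\mu(N))$ and uses $D$ only through comparisons $\alpha\le\theta D$, where $\theta\in\{1,2,3\}$ and $\alpha$ is one of the distances of $y$ just mentioned. For $y\in V(H)$ put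
\[
X_y=\{x\in W:x\text{ is incomparable to }y\}.
\]

\medskip\noindent\textbf{Procedure $\mathcal A(D)$.} There is a set of \emph{active} nodes, all with $W\ne\emptyset$; initially it consists of the root, which has depth $0$ and $L_t=V$ for all $t$. While an active node exists, execute a \emph{phase}, in which every node active at its start performs one \emph{round} of the following three stages. All nodes do Stage 1, then all do Stage 2, then all do Stage 3; within a stage, nodes are processed in a fixed order. Children created in a phase perform their first round in the next phase.

\begin{itemize}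
\item \textbf{Stage 1.} Draw $w_1,\dots,w_K$ independently and uniformly from $W$. Compute $d_H(w_k,\cdot)$ and $d_H(\cdot,w_k)$ for all $k$.
\item \textbf{Stage 2.} Compute $r,\ell,a$ on $V(H)$.
 \begin{itemize}
 \item \emph{Filter round:} some $y\in L_{s-2}$ has $a(y)>j$. Take the first such $y$ (in a fixed order of $V$) and compute $d_H(y,\cdot)$ and $d_H(\cdot,y)$.
 \item \emph{Split round:} $a(y)\le j$ for all $y\in L_{s-2}$. Call Examine$(w_k)$ for $k=1,\dots,K$. Let $s'=s-2$ and $W'=\{x\in W:a(x)=0\}$. For $i\in I$ let
 \[
 \mathrm{Dup}(i)=\{v\in L_{s'}: r(v)\le i+s'j,\ \ell(v)\le K-1-i+s'j\}.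
 \]
 Choose $i\in I$ minimizing $\mu(\mathrm{Dup}(i))$ and put $i'=K-1-i$. Define
 \begin{align*}
 L_0^-&=\{x\in W':r(x)\le i\}, & L_t^-&=\{v\in L_t:r(v)\le i+tj\}\quad(1\le t\le s'),\\
 L_0^+&=\{x\in W':\ell(x)\le i'\}, & L_t^+&=\{v\in L_t:\ell(v)\le i'+tj\}\quad(1\le t\le s').
 \end{align*}
 If $\max(|L_0^-|,|L_0^+|)>(1-\gamma)|W|$, \textbf{abort}. Otherwise replace the node by those of its two children $(L_0^\pm\subseteq\dots\subseteq L_{s'}^{\pm})$, of depth $\delta+1$, for which $L_0^\pm\neq\emptyset$.
 \end{itemize}
\item \textbf{Stage 3} (filter rounds only). Call Examine$(y)$. If $|X_y|<\eta|W|$, \textbf{abort}. Otherwise replace $L_0$ by $L_0\setminus X_y$, and deactivate the node if $L_0$ is now empty.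
\end{itemize}
If no active node remains, output ``$R>D$''. (The variants in Section~\ref{sec:ext} replace this output.)

\medskip
In a split round the pivots lie in $L_0\subseteq L_{s-2}$, so they may be examined and satisfy $a(w_k)\le j$. The layers of the children are indeed nested. On $W'$ we have $r+\ell=K$, so that $r(x)>i$ is equivalent to $\ell(x)\le i'$; hence $L_0^-$ and $L_0^+$ partition $W'$. The candidates that disappear are
\begin{equation}\label{eq:removed}
W\setminus W'=\bigcup_{k}X_{w_k}\ \text{ in a split round,}\qquad X_y\ \text{ in a filter round;}
\end{equation}
so \emph{every removed candidate is incomparable to an examined vertex}. A removed candidate remains in the layers with $t\ge1$ of its node, and passes to layers of the children according to its rank: it is no longer a possible center, but a center still has to see it. Two layers are given up in a split because we control ambiguities only in $L_{s-2}$; and there we control them because the vertices of $L_{s-2}$ are those that can be tested. See Figure~\ref{fig:cut}.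

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.55cm]
\fill[gray!20] (2.8,-4.6) rectangle (7.4,4.0);
\draw[->] (0,0)--(10.7,0) node[right]{$r$};
\draw (0,-0.15)--(0,0.15); \node[below] at (0,-0.1) {$0$};
\draw (5,-0.15)--(5,0.15); \node[below] at (5,-0.1) {$i$};
\draw (10,-0.15)--(10,0.15); \node[below] at (10,-0.1) {$K$};
\draw[very thick] (0,1)--(5,1) node[right]{$L_0^-$};
\draw[very thick] (0,1.8)--(5.8,1.8) node[right]{$L_1^-$};
\draw[very thick] (0,2.6)--(6.6,2.6) node[right]{$L_2^-$};
\draw[very thick] (0,3.4)--(7.4,3.4) node[right]{$L_3^-$};
\draw[very thick] (10,-1.6)--(5.2,-1.6) node[left]{$L_0^+$};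
\draw[very thick] (10,-2.4)--(4.4,-2.4) node[left]{$L_1^+$};
\draw[very thick] (10,-3.2)--(3.6,-3.2) node[left]{$L_2^+$};
\draw[very thick] (10,-4.0)--(2.8,-4.0) node[left]{$L_3^+$};
\end{tikzpicture}
\caption{A cut at rank $i$ with $s'=3$, drawn for vertices of ambiguity $0$, for which $\ell=K-r$. A vertex is placed horizontally at its rank $r$; each bar shows the ranks admitted to a layer of a child, and each layer reaches $j$ ranks further across the cut than the preceding one. Only vertices with ranks in the shaded strip can belong to $\mathrm{Dup}(i)$, that is, can go to both children.}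
\label{fig:cut}
\end{figure}

A node is stored as $H$ with local vertex names, together with the numbers $\deg_Gv$ and, for each $v$, the least $t$ with $v\in L_t$.

\begin{remark}\label{rem:comparisons}
The procedure uses $D$ only through comparisons $\alpha\le\theta D$ with $\theta\in\{1,2,3\}$. In Stage 2, $\alpha$ is a distance computed in Stage 1 of the same phase; in Stage 3, $\alpha$ is a distance computed at the end of Stage 2. The runs of Dijkstra's algorithm do not refer to $D$. This, and the synchronization of stages, is used in Section~\ref{sec:threshold} only.
\end{remark}

The procedure makes sense only for nodes with $s\ge 2$. That this is so, and that it terminates, follows from the fact that candidate sets shrink.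

\begin{lemma}\label{lem:depth}
For every sequence of pivot choices:
\begin{enumerate}
\item[(i)] every active node has depth at most $h$, hence $s\ge 2$;
\item[(ii)] there are at most $P$ phases and at most $nP$ rounds.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A filter round does not enlarge $W$, and a split round that does not abort replaces $W$ by sets of size at most $(1-\gamma)|W|$. So an active node of depth $\delta$ has $1\le|W|\le(1-\gamma)^\delta n$. Since $(1-\gamma)^h\le e^{-\gamma h}=e^{-\lambda}\le 1/n$, we have $(1-\gamma)^{h+1}n<1$, and $\delta\le h$ follows.

(ii) Since $\eta\le\gamma$, every round that neither aborts nor stops the procedure replaces the candidate set by sets at most $1-\eta$ times as large. A node active in phase $p$ thus has $1\le(1-\eta)^{p-1}n$, whence $p-1\le\eta^{-1}\ln n\le 48s_0h\lambda$. The candidate sets of the active nodes are nonempty and pairwise disjoint, so at most $n$ nodes are active in a phase.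
\end{proof}

\section{Correctness}\label{sec:correct}

We now prove that a split preserves the two layer properties. No probability enters: the statements of this section hold for every sequence of pivot choices.

\begin{lemma}\label{lem:split}
Consider a split round of a node, and let $0\le t<s'$.
\begin{enumerate}
\item[(i)] Let $y,y'\in L_t^-$, and let $\pi$ be a path from $y$ to $y'$ in $G[L_{t+1}]$ of length at most $D$. Then $\pi$ is a path in $G[L_{t+1}^-]$. The same holds with $+$ instead of $-$.
\item[(ii)] If $y\in L_t^-$ and $u\in L_{t+1}\setminus L_{t+1}^-$, then $d_H(y,u)\le 2D$. If $y\in L_t^+$ and $u\in L_{t+1}\setminus L_{t+1}^+$, then $d_H(u,y)\le 2D$.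
\end{enumerate}
\end{lemma}

\begin{proof}
Since $L_t\subseteq L_{s'}=L_{s-2}$ and the round is a split round, all vertices of $L_t$ have ambiguity at most $j$. Moreover $r\le i+tj$ on $L_t^-$ and $\ell\le i'+tj$ on $L_t^+$, also for $t=0$.

(i) Let $z$ be a vertex of $\pi$. As the weights are nonnegative and $\pi$ lies in $H$, both $d_H(z,y')$ and $d_H(y,z)$ are at most $D$. In the case ``$-$'', Lemma~\ref{lem:rank}(1) applied to $d_H(z,y')\le D$ gives $r(z)\le r(y')+a(y')\le i+(t+1)j$. In the case ``$+$'', the same lemma applied to $d_H(y,z)\le D$ gives $\ell(z)\le\ell(y)+a(y)\le i'+(t+1)j$. Since $z\in L_{t+1}$ and $t+1\ge 1$, $z$ lies in $L_{t+1}^-$, respectively $L_{t+1}^+$.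

(ii) In the case ``$-$'', $r(u)\ge i+(t+1)j+1$, while
\[
\ell(y)=K-a(y)-r(y)\ge K-j-(i+tj)=K-i-(t+1)j .
\]
So $\ell(y)+r(u)>K$, and Lemma~\ref{lem:rank}(2) gives $d_H(y,u)\le 2D$. In the case ``$+$'', $\ell(u)\ge i'+(t+1)j+1$ and $r(y)\ge K-j-\ell(y)\ge K-i'-(t+1)j$, so $\ell(u)+r(y)>K$ and $d_H(u,y)\le 2D$.
\end{proof}

\begin{proposition}\label{prop:inv}
For every choice of the routine Examine, (P) and (F) hold for all active nodes at the start of every phase. If Examine is the routine for the min-radius, then moreover
\begin{itemize}
\item[\textbf{(C)}] every $D$-center lies in $L_0$ for some active node,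
\end{itemize}
at the start of every phase, and also at the end if the procedure ends because no active node remains.
\end{proposition}

\begin{proof}
At the root, (P) is the definition of a $D$-center, (F) is empty, and (C) holds because $L_0=V$.

A filter round only shrinks $L_0$, which preserves (P) and (F). For a split round consider the child ``$-$'' and $0\le t<s'$; the child ``$+$'' is treated in the same way. Let $c\in L_0^-$ be a $D$-center and $y\in L_t^-$. By (P) for the parent there is a path of length at most $D$ in $G[L_{t+1}]$ from $c$ to $y$ or from $y$ to $c$. Both ends lie in $L_t^-$, so by Lemma~\ref{lem:split}(i) the path lies in $G[L_{t+1}^-]$. This is (P) for the child. For (F), let $y\in L_t^-$ and $u\in V\setminus L_{t+1}^-$. If $u\notin L_{t+1}$, use (F) for the parent; if $u\in L_{t+1}$, use Lemma~\ref{lem:split}(ii) and $d\le d_H$.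

Now let Examine be the routine for the min-radius. In each round, Examine is called before the layers are changed, so Lemma~\ref{lem:test} applies to the examined vertices. If the procedure does not stop, they all failed the test, and every $D$-center in $W$ is comparable to all of them. By \eqref{eq:removed} no $D$-center is removed, so (C) is preserved.
\end{proof}

\begin{corollary}\label{cor:correct}
For every sequence of pivot choices, $\mathcal A(D)$ terminates and either aborts, or outputs a vertex $v$ with $\varepsilon(v)\le 3D$, or outputs ``$R>D$'', and in the last case indeed $R>D$.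
\end{corollary}

\begin{proof}
Termination is Lemma~\ref{lem:depth}. An output vertex has passed the test, so Lemma~\ref{lem:test} applies. If no active node remains, then by (C) there is no $D$-center.
\end{proof}

\section{Running time}\label{sec:time}

The difficulty is that children overlap, and that the overlap could accumulate over $h=\Theta(\log n)$ levels. The choice of $i$ keeps the growth per level at a factor $1+1/h$.

\begin{lemma}\label{lem:time}
For every sequence of pivot choices, at the start of each phase the active nodes satisfy $\sum_N\mu(N)\le e\,(n+2m)$, and $\mathcal A(D)$ runs in time $O((n+m)\log^7 n)$.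
\end{lemma}

\begin{proof}
Consider a split round of a node $N$ and $v\in\mathrm{Dup}(i)$. Since $v\in L_{s-2}$ has $a(v)\le j$,
\[
r(v)\ge K-j-\ell(v)\ge i+1-(s'+1)j\qquad\text{and}\qquad r(v)\le i+s'j .
\]
So $r(v)-s'j\le i\le r(v)+(s'+1)j-1$, and $v$ belongs to $\mathrm{Dup}(i)$ for at most $(2s'+1)j\le 2s_0j$ values of $i$. Averaging over the $|I|=4s_0jh$ values, the chosen $i$ satisfies $\mu(\mathrm{Dup}(i))\le\mu(N)/(2h)$. Both $L_{s'}^-$ and $L_{s'}^+$ are contained in $L_{s'}$, and their intersection lies in $\mathrm{Dup}(i)$ (if $s'=0$ it is empty). Hence $\mu(N^-)+\mu(N^+)\le(1+1/h)\mu(N)$ for the children $N^\pm$. Filter rounds do not change $\mu(N)$. Therefore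
\[
\Phi=\sum_{N\text{ active}}\mu(N)\Bigl(1+\frac1h\Bigr)^{h-\mathrm{depth}(N)}
\]
never increases. By Lemma~\ref{lem:depth}(i) the exponents are nonnegative, so $\sum\mu(N)\le\Phi\le(1+1/h)^h\mu(V)\le e(n+2m)$.

A round of $N$ consists of at most $2K+2$ runs of Dijkstra's algorithm in $H$, at most $K$ calls of Examine, the computation of $r,\ell,a$, and possibly a split. For given $v\in L_{s'}$ the $i$ with $v\in\mathrm{Dup}(i)$ form the interval $r(v)-s'j\le i\le K-1-\ell(v)+s'j$ intersected with $I$, so all $\mu(\mathrm{Dup}(i))$ are obtained as prefix sums, in time $O(K+|V(H)|)$. The least $t$ with $v\in L_t^\pm$ is found by inspecting at most $s_0\le K$ values of $t$. Altogether a round costs $O(K\mu(N)\log n)$, a phase costs $O(K(n+m)\log n)$, and the at most $P$ phases cost $O(PK(n+m)\log n)=O((n+m)\log^7 n)$.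
\end{proof}

\section{The probability of aborting}\label{sec:abort}

An abort means that the sample was not representative of the candidates. In Section~\ref{sec:threshold} the procedure will be run with an unspecified threshold, which gets narrowed down depending on the samples. We therefore bound the probability that the sample is bad for \emph{some} threshold.

Fix a node $(L_0,\dots,L_s)$ at the start of a round. For $D'\ge0$ let $\prec_{D'}$ be the relation on $V(H)$ for the threshold $D'$. The sample $(w_1,\dots,w_K)$ is \emph{$D'$-good} if, with respect to $\prec_{D'}$,
\begin{itemize}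
\item[(G1)] every $y\in V(H)$ that is incomparable to fewer than $\eta|W|$ elements of $W$ has $a(y)\le j$;
\item[(G2)] fewer than $K/8$ indices $k$ have $w_k$ up-heavy, and fewer than $K/8$ have $w_k$ down-heavy (Lemma~\ref{lem:heavy} with $\gamma=1/100$).
\end{itemize}

\begin{lemma}\label{lem:good}
If the sample is $D$-good, the round of $\mathcal A(D)$ does not abort.
\end{lemma}

\begin{proof}
In a filter round, $a(y)>j$, so (G1) gives $|X_y|\ge\eta|W|$.

In a split round all pivots have $a(w_k)\le j$. By Lemma~\ref{lem:spread}, and since $i\le 3K/4-1$, at least $K-i-4j>K/4-4j\ge K/8$ indices $k$ have $r(w_k)>i$. By (G2), one of these $w_k$ is not up-heavy. By Lemma~\ref{lem:rank}(3), $L_0^-\subseteq\{x\in W:x\prec w_k\}$, so $|L_0^-|\le(1-\gamma)|W|$. Likewise $i'\in I$, so more than $K/8$ indices have $\ell(w_k)>i'$, and one of these $w_k$ is not down-heavy. Then $L_0^+\subseteq\{x\in W:w_k\prec x\}$ and $|L_0^+|\le(1-\gamma)|W|$.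
\end{proof}

\begin{lemma}\label{lem:prob}
Conditioned on any history before the sample is drawn, with probability at least $1-6n^{-\kappa-2}$ the sample is $D'$-good for all $D'\ge0$ simultaneously.
\end{lemma}

\begin{proof}
For integers $b\ge1$ a union bound over $b$-subsets gives $\Pr[\mathrm{Bin}(K,p)\ge b]\le\binom Kb p^b\le(eKp/b)^b$. Fix $D'$.

For $y$ as in (G1), $a(y)$ is binomial with some $p<\eta=j/(6K)$, so $\Pr[a(y)\ge j+1]\le(e/6)^{j+1}\le2^{-j-1}$. The number of $k$ with $w_k$ up-heavy is binomial with some $p<2\gamma=1/50$ by Lemma~\ref{lem:heavy}, so it is at least $K/8$ with probability at most $(8e/50)^{K/8}\le2^{-K/8}\le2^{-j}$; the same holds for down-heavy. The failure probability for $D'$ is at most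
\[
(n/2+2)\,2^{-j}\le 2n\cdot n^{-\kappa-5}=2n^{-\kappa-4}.
\]

The relation $\prec_{D'}$ depends only on which of the at most $2n^2$ finite numbers $d_H(x,y)$ and $d_H(x,y)/2$ are at most $D'$. So as $D'$ varies there are at most $2n^2+1\le3n^2$ different relations, and a union bound over them gives the claim.
\end{proof}

By Lemmas~\ref{lem:depth}(ii), \ref{lem:good} and~\ref{lem:prob}, $\mathcal A(D)$ aborts with probability at most $nP\cdot6n^{-\kappa-2}=6Pn^{-\kappa-1}$. Neither this section nor Section~\ref{sec:time} uses anything about Examine beyond the requirements in Section~\ref{sec:rounds}.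

\section{Removing the threshold: proof of Theorem~\ref{thm:main}}\label{sec:threshold}

For integer weights at most $M$, binary search over $D\in\{0,\dots,nM\}$ with $\mathcal A(D)$ already gives a $3$-approximation, at the cost of a factor $\log(nM)$. For real weights we let the procedure itself tell us at which thresholds to search: only finitely many values $\alpha/\theta$ matter, and they become known as the execution proceeds.

Whenever a call of $\mathcal A$, or the simulation below, aborts, the whole algorithm aborts.

\paragraph{Initialization.} Let $D_{\max}$ be the sum of all weights. If $R<\infty$, then $R\le D_{\max}$. Call $\mathcal A(D_{\max})$. If it answers ``$R>D_{\max}$'', report $R=\infty$. Otherwise let $v_{hi}$ be its output and $hi=D_{\max}$. Call $\mathcal A(0)$. If it returns $v$, then $\varepsilon(v)=0$, and we output $v$. Otherwise $R>0$, and we set $lo=0$; since $0<R\le\varepsilon(v_{hi})\le3\,hi$, we have $hi>0$. From now on we maintain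
\begin{equation}\label{eq:star}
lo<hi,\qquad lo<R,\qquad \varepsilon(v_{hi})\le3\,hi .
\end{equation}

\paragraph{Resolve$(C)$,} for a finite set $C$ of reals: Sort $C$. While $C\cap(lo,hi)\ne\emptyset$, let $D$ be the median of $C\cap(lo,hi)$ (the lower median if the size is even) and call $\mathcal A(D)$ with fresh randomness. If it returns a vertex $v$, set $hi=D$ and $v_{hi}=v$; otherwise set $lo=D$.

By Corollary~\ref{cor:correct}, \eqref{eq:star} is preserved. The interval $(lo,hi)$ shrinks and stays nonempty. There are at most $\log_2|C|+1$ calls if $C\neq\emptyset$, and afterwards $C\cap(lo,hi)=\emptyset$.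

\paragraph{Simulation.} Run $\mathcal A$ with an unspecified threshold. Before Stage 2 and before Stage 3 of each phase, let $C$ be the set of all $\alpha/\theta$, where $\theta\in\{1,2,3\}$ and $\alpha$ runs over the finite distances just computed by all active nodes. Call Resolve$(C)$. Then answer every comparison ``$\alpha\le\theta D$'' of that stage by ``yes'' if and only if $\alpha$ is finite and $\alpha/\theta\le lo$. If the simulation outputs a vertex, output this vertex. If it outputs ``$R>D$'', output $v_{hi}$. Finally compute $\varepsilon$ of the output vertex with two runs of Dijkstra's algorithm. (No divisions are needed: instead of $D=\alpha/\theta$ store $6D=(6/\theta)\alpha$, and compare $(6/\theta)\alpha$ with $6D$.)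

\paragraph{Consistency.} After Resolve$(C)$, every $\alpha/\theta\in C$ is either at most $lo$ or at least $hi$. So the answer given is the true answer for every $D\in(lo,hi)$, and hence for every $D$ in any later interval. By Remark~\ref{rem:comparisons}, at any moment the simulation so far is exactly the execution of $\mathcal A(D)$ with the same pivots, for \emph{every} $D$ in the current, nonempty interval.

\paragraph{Correctness.} Let $(lo^*,hi^*)$ be the final interval, and apply Corollary~\ref{cor:correct} to every $D$ in it. If the simulation outputs $v$, then $\varepsilon(v)\le3D$ for all $D\in(lo^*,hi^*)$, so $\varepsilon(v)\le3\,lo^*<3R$. If it outputs ``$R>D$'', then $R>D$ for all these $D$, so $R\ge hi^*$ and $\varepsilon(v_{hi})\le3\,hi^*\le3R$.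

\paragraph{Time.} By consistency, Lemmas~\ref{lem:depth} and~\ref{lem:time} apply to the simulation. There are at most $P$ phases, hence at most $2P$ calls of Resolve, each with $|C|\le6Ke(n+2m)=n^{O(1)}$ (before Stage 3, where a node has computed only two distance vectors, $C$ is even smaller). This gives $O(P\log n)=O(\log^4n)$ calls of $\mathcal A$, each in time $O((n+m)\log^7n)$. Sorting costs $O(P\cdot K(n+m)\log n)=O((n+m)\log^7n)$ in total, and so does the simulation itself. The sum is $O((n+m)\log^{11}n)$ in every execution.

\paragraph{Abort probability.} If a round of the simulation aborts, it coincides with an aborting round of $\mathcal A(D)$ for some $D$ in the current interval. This $D$ may depend on the sample; but by Lemma~\ref{lem:good} the sample is not $D$-good, and the node was fixed before its sample was drawn. By Lemma~\ref{lem:prob}, which is uniform in the threshold, the probability of this is at most $6n^{-\kappa-2}$ per round. The same bound holds for each round of a call of $\mathcal A$. The simulation and each of the $O(\log^4n)$ calls have at most $nP$ rounds, so the total is $O(n^{-\kappa-1}\log^7n)=O(n^{-\kappa})$.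

\paragraph{Las Vegas version.} For $n$ above some constant $n_0$ the abort probability is at most $1/2$, so independent repetitions succeed after expected time $O((n+m)\log^{11}n)$. For $n\le n_0$ compute $R$ exactly by running Dijkstra's algorithm from all vertices. This proves Theorem~\ref{thm:main}. \qed

\section{Eccentricities, vertex subsets, and the diameter}\label{sec:ext}

We prove Theorem~\ref{thm:ext} by changing only the routine Examine (in (b) also the root, in (c) also the first layer property) and the outputs. Lemmas~\ref{lem:depth}, \ref{lem:split}, \ref{lem:time}, \ref{lem:good}, \ref{lem:prob} and the preservation of (P) and (F) do not depend on the choice of Examine. By \eqref{eq:removed}, a candidate leaves only if it belongs to $X_y$ for an examined $y\in L_{s-2}$, so Examine$(y)$ has to account for the elements of $X_y$. Throughout, $s\geq 2$ and $d_H$ is the distance in the graph of the node. We use repeatedly that for $x\in L_0$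
\begin{equation}\label{eq:outside}
d_{\min}(x,u)\le2D\quad\text{for all }u\in V\setminus L_{s-1};
\end{equation}
indeed $L_1\subseteq L_{s-1}$, so this is (F) with $t=0$.

\subsection{All min-eccentricities}

\emph{Labels for a given $D$.} The idea is to label many candidates at once by inspecting only distances of $y$. A candidate incomparable to $y$ is either far from $y$, hence no $D$-center, or within $D$ of $y$ in one direction and within $2D$ in the other. For the latter candidates we check a condition on $y$ that must hold if one of them is a $D$-center, and that bounds the min-eccentricity of each of them by $4D$.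

Examine$(y)$ splits $X_y$ into
\begin{align*}
X^0&=\{x\in X_y:\min(d_H(x,y),d_H(y,x))>D\},\\
X^1&=\{x\in X_y:d_H(x,y)\le D,\ d_H(y,x)\le2D\},\\
X^2&=X_y\setminus(X^0\cup X^1).
\end{align*}
By Lemma~\ref{lem:rel}(4), $d_H(y,x)\le D$ and $d_H(x,y)\le2D$ for $x\in X^2$.

Vertices of $X^0$ are labeled ``$>D$''. This is correct: by (P) with $t=s-2$, a $D$-center in $L_0$ is within min-distance $D$ of $y$ in $H$.

For $X^1$ check the condition
\begin{itemize}
\item[(T1)] every $u\in L_{s-1}$ has $d_H(y,u)\le3D$ or $d_H(u,y)\le2D$.
\end{itemize}
If $X^1$ contains a $D$-center $c$, then (T1) holds: for $u\in L_{s-1}$, (P) with $t=s-1$ gives $d_H(c,u)\le D$, whence $d_H(y,u)\le d_H(y,c)+d_H(c,u)\le3D$, or $d_H(u,c)\le D$, whence $d_H(u,y)\le d_H(u,c)+d_H(c,y)\le2D$. So if (T1) fails, label all of $X^1$ with ``$>D$''. If (T1) holds, label all of $X^1$ with ``$\le4D$''. This is correct: let $x\in X^1$. For $u\in L_{s-1}$, either $d(x,u)\le d_H(x,y)+d_H(y,u)\le D+3D$, or $d(u,x)\le d_H(u,y)+d_H(y,x)\le2D+2D$; for other $u$ use \eqref{eq:outside}.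

For $X^2$ do the same with all edges reversed, that is, with the condition that every $u\in L_{s-1}$ has $d_H(u,y)\le3D$ or $d_H(y,u)\le2D$.

A vertex that lies in several sets $X_{w_k}$ keeps its first label. At the start of every phase, and at the end, each vertex is either correctly labeled or a candidate of an active node. When no active node remains, all vertices are correctly labeled. The running time is that of Lemma~\ref{lem:time}, and the abort probability is at most $6Pn^{-\kappa-1}$.

\emph{Approximation.} Let the weights lie in $\{0\}\cup[1,M]$. Run the labeling for $D_{-1}=0$ and for $D_b=(1+\xi/4)^b$, $b=0,\dots,q$, where $q=O(\xi^{-1}\log(nM))$ is such that $D_q\ge nM$. (Computing these thresholds requires multiplication of reals. Since $q+2=n^{O(1)}$, we may choose the constant $\kappa$ of the single runs so large that the union bound over all runs gives the desired exponent.) For a vertex $x$ let $b$ be the least index for which $x$ is labeled ``$\le4D_b$''. If there is none, then $\varepsilon(x)>D_q\ge nM$, so $\varepsilon(x)=\infty$, and we output this. Otherwise output $4D_b\ge\varepsilon(x)$.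
\begin{itemize}
\item If $b=-1$, then $\varepsilon(x)=0$ and the output is exact.
\item If $b=0$, then $\varepsilon(x)>0$ by the label for $D_{-1}$, so $\varepsilon(x)\ge1$ and $4D_0=4\le4\varepsilon(x)$.
\item If $b\ge1$, then $\varepsilon(x)>D_{b-1}$, so $4D_b=(4+\xi)D_{b-1}<(4+\xi)\varepsilon(x)$.
\end{itemize}
This proves (a).

\subsection{The best vertex of a prescribed set}

Let $R_S=\min_{x\in S}\varepsilon(x)$. Use the labeling routine, but start from the root with $L_0=S$ and $L_t=V$ for $t\ge1$, for which (P) and (F) hold trivially. Stop at the first vertex labeled ``$\le4D$'' (labels within one call of Examine being assigned in a fixed order) and output it; it lies in $S$, since only candidates are labeled. If there is none, then all of $S$ gets labeled ``$>D$'', and we output ``$R_S>D$''. So each call that does not abort yields $v\in S$ with $\varepsilon(v)\le4D$, or the correct statement $R_S>D$.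

All comparisons still have $\theta\in\{1,2,3\}$, so Section~\ref{sec:threshold} applies with $R_S$ in place of $R$ and with $\varepsilon(v_{hi})\le4\,hi$ in \eqref{eq:star}. If $R_S>D_{\max}$, then $R_S=\infty$ and any element of $S$ may be output. If the call for $D=0$ returns $v\in S$, then $\varepsilon(v)=0$ and we output $v$. Otherwise the final output is $v\in S$ with $\varepsilon(v)\le4\,lo^*<4R_S$, or $v_{hi}\in S$ with $\varepsilon(v_{hi})\le4\,hi^*\le4R_S$. This proves (b).

\subsection{The min-diameter}

Here we need not find a center: as soon as an examined vertex sees some vertex only at min-distance greater than $D$, we know $\Delta>D$; and otherwise every removed candidate has min-eccentricity at most $3D$. For the first conclusion to be visible inside $H$, short paths between \emph{all} pairs of vertices of a layer must survive. Accordingly, replace (P) by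
\begin{itemize}
\item[\textbf{(P$'$)}] If $\Delta\le D$, then for all $0\le t<s$ and all $y,y'\in L_t$, the graph $G[L_{t+1}]$ contains a path of length at most $D$ from $y$ to $y'$ or from $y'$ to $y$.
\end{itemize}
This holds at the root ($L_t=V$ for all $t$) and is preserved by filter rounds; by Lemma~\ref{lem:split}(i) it is preserved by split rounds. Property (F) holds as before.

Examine$(y)$: if some $u\in L_{s-1}$ has $\min(d_H(y,u),d_H(u,y))>D$, stop and output ``$\Delta>D$''. This is correct by (P$'$) with $t=s-1$, since $y,u\in L_{s-1}$. If there is no such $u$, consider $x\in X_y\subseteq L_{s-1}$. Then $x$ and $y$ are incomparable and have min-distance at most $D$ in $H$, so $d_H(x,y)$ and $d_H(y,x)$ are at most $2D$ by Lemma~\ref{lem:rel}(4). For $u\in L_{s-1}$ we have $d_H(y,u)\le D$ or $d_H(u,y)\le D$, and going through $y$ gives $d_{\min}(x,u)\le3D$; for other $u$ use \eqref{eq:outside}. So $\varepsilon(x)\le3D$ for every removed candidate $x$. If no active node remains, every vertex has been removed, and we correctly output ``$\Delta\le3D$''.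

Now apply Section~\ref{sec:threshold} with the invariant $lo<hi$, $lo<\Delta\le3\,hi$ in place of \eqref{eq:star}: an answer ``$\Delta\le3D$'' sets $hi=D$, an answer ``$\Delta>D$'' sets $lo=D$. In the initialization, if the answer for $D_{\max}$ is ``$\Delta>D_{\max}$'', then $\Delta=\infty$; if the answer for $0$ is ``$\Delta\le0$'', output $0$; otherwise $0<\Delta\le3\,hi$ shows $hi>0$. If the simulation ends with ``$\Delta\le3D$'', then $\Delta\le3D$ for all $D\in(lo^*,hi^*)$, so $\Delta\le3\,lo^*$, and we output $3\,lo^*\in[\Delta,3\Delta)$. If it ends with ``$\Delta>D$'', then $\Delta\ge hi^*$, and we output $3\,hi^*\in[\Delta,3\Delta]$. (As we store $6\,lo$ and $6\,hi$, the output is half of a stored number; writing it down is the only step beyond additions and comparisons of reals.) This proves (c) and completes the proof of Theorem~\ref{thm:ext}. \qed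

\begin{thebibliography}{9}

\bibitem{AVW}
Abboud, Vassilevska Williams and Wang, SODA 2016.

\bibitem{Kir}
Yael Kirkpatrick, \emph{Improved Approximation of Min-Distances in Near-Linear Time}, arXiv:2607.09588 (2026).

\end{thebibliography}

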